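\title{Coordinated sliding-motion planning is W[1]-hard\\ parameterized by the makespan}

\begin{abstract}
Robots stand on distinct vertices of a graph, some of them have destinations, and a move slides one robot along a path of unoccupied vertices. We prove that deciding whether $\ell$ moves suffice to bring all robots with destinations to their destinations is W[1]-hard parameterized by $\ell$, even when the number of destinations is added to the parameter. Unless the Exponential Time Hypothesis fails, there is no algorithm with running time $\varphi(\ell)\,n^{o(\ell/\log\ell)}$, while exhaustive search takes time $n^{2\ell+O(1)}$. The reduction sets a budget so tight that every robot moves at most once, and it uses the shortage of parking space for the robots that are in the way to make many independent choices agree.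
\end{abstract}

\section{Introduction}\label{sec:intro}

An instance of \emph{Coordinated Sliding-Motion Planning} (CSMP) consists of an undirected graph $G$ on $n$ vertices, $k$ robots $R_1,\dots,R_k$ placed on distinct vertices, $p\le k$ distinct destination vertices for the robots $R_1,\dots,R_p$, and an integer $\ell\in\mathbb{N}$. A \emph{move} takes one robot from its current vertex to an unoccupied vertex along a \emph{free path}: a path in $G$ none of whose vertices other than the first is occupied by a robot. The question is whether there is a sequence of at most $\ell$ moves, made one after another, at the end of which each $R_i$ with $i\le p$ stands on its destination. The bound $\ell$ is the \emph{makespan}. We call $R_1,\dots,R_p$ the \emph{destined} robots and the other robots \emph{blockers}.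

The makespan counts moves, not distance: one move may cross the whole graph. What costs moves is getting out of the way. On a path two robots can never pass each other. On a star with three leaves, two robots on two leaves exchange places in three moves, one of them waiting on the third leaf; two moves do not suffice, since the first of them would have to end on an occupied vertex.

It is known that CSMP is NP-hard even on full grids, and that it is fixed-parameter tractable when parameterized by the number $k$ of robots. The special case with $G$ planar and $p=1$ is NP-complete, and it is fixed-parameter tractable when parameterized by $\ell$. The question whether CSMP parameterized by $\ell$ is W[1]-hard on general graphs comes from \cite{EGKR}.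

There are reasons to expect tractability. At most $\ell$ robots move. If we knew which ones, we could delete the vertices occupied by all the others and run the algorithm for few robots with $k\le\ell$. If $p=\ell$ and no destined robot starts on its destination, then each destined robot moves exactly once, no blocker moves, and trying all $\ell!$ orders with a reachability test per move decides the instance. So any hardness must lie in the choice of the few robots that move among the many that could. We show that on general graphs this choice can encode the choice of a clique.

The source of hardness is \emph{Partitioned Subgraph Isomorphism} (PSI). An instance is a graph $H$ on $\{1,\dots,q\}$ and a graph $F$ with a partition $V(F)=V_1\uplus\dots\uplus V_q$ into \emph{classes}. A \emph{solution} is a choice of vertices $u_i\in V_i$ with $u_iu_j\in E(F)$ for every $\{i,j\}\in E(H)$. For $H=K_q$ this is Multicolored Clique, which is W[1]-hard parameterized by $q$ \cite{Pietrzak,FHRV}.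

\begin{theorem}\label{thm:main}
There is a polynomial-time reduction that maps a PSI instance $(H,F)$ with $q=|V(H)|$ and $m=|E(H)|\ge1$ to an equivalent CSMP instance with $\ell=13m+11q$ and $p=10m+8q$. Hence CSMP parameterized by $\ell$, and even by $\ell+p$, is W[1]-hard.
\end{theorem}

In particular, CSMP parameterized by $\ell$ is not fixed-parameter tractable unless $\mathrm{FPT}=\mathrm{W}[1]$. Because $\ell$ is linear in the size of $H$, the reduction also gives a nearly tight bound on the exponent.

\begin{theorem}\label{thm:fine}
\begin{enumerate}
\item[(a)] Unless ETH fails, for no computable function $\varphi$ is there an algorithm that solves CSMP on $n$-vertex graphs in time $\varphi(\ell)\,n^{o(\ell/\log\ell)}$.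
\item[(b)] CSMP is solvable in time $n^{2\ell+O(1)}$, so \textup{(a)} is tight up to the factor $\log\ell$ in the exponent.
\item[(c)] CSMP parameterized by $\ell$ is in W[P].
\end{enumerate}
\end{theorem}

The total number $k$ of robots in the reduction is not bounded in terms of $q$, and unless $\mathrm{FPT}=\mathrm{W}[1]$ it cannot be, since CSMP is fixed-parameter tractable in $k$. We make no claim about the case $p=1$ on general graphs.

Section~\ref{sec:toy} shows the central mechanism on a gadget with five moves and lists what is still missing. Section~\ref{sec:construction} gives the construction, Sections~\ref{sec:forward} and~\ref{sec:backward} prove the two directions of Theorem~\ref{thm:main}, and Section~\ref{sec:fine} proves Theorem~\ref{thm:fine}.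

\section{Moves, states and parameters}\label{sec:prelim}

The moves of a schedule happen at times $1,2,\dots$, and \emph{state $t$} is the placement of the robots after the first $t$ moves. The move at time $t$ has a path $v_0v_1\cdots v_j$ with $j\ge1$ and distinct vertices; $v_0$ is the vertex of the moving robot in state $t-1$, and $v_1,\dots,v_j$ are empty (unoccupied) in state $t-1$. We say that the move \emph{uses} $v_1,\dots,v_j$. If a vertex $v$ is occupied in state $0$, we write $[v]$ for the robot that starts on it. All arguments about schedules rest on three observations.

\begin{lemma}\label{lem:basic}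
In every schedule the following hold.
\begin{enumerate}
\item[(a)] If $v$ is occupied in state $0$, it is occupied in every state before the first move of $[v]$. So a move that uses $v$ comes after the first move of $[v]$.
\item[(b)] Let $R$ be a robot and $z$ a vertex all of whose neighbors are occupied in state $0$ by robots other than $R$. If a move of $R$ ends at $z$, then it comes after the first move of $[v]$ for some neighbor $v$ of $z$.
\item[(c)] If the last move of a robot ends at $y$, then no later move uses $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (c) restate that a used vertex is empty and that a robot stays where it is until it moves. For (b), let $v$ be the vertex before $z$ on the path of the move. Just before the move, $v$ is empty or holds $R\ne[v]$. In both cases $[v]$ has left $v$.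
\end{proof}

A \emph{parameterized problem} assigns to each input $x$ a number $\kappa(x)$, the parameter. It is \emph{fixed-parameter tractable} (in FPT) if it can be decided in time $\varphi(\kappa)\,|x|^{O(1)}$ for a computable $\varphi$. A polynomial-time reduction between parameterized problems in which the new parameter is bounded by a computable function of the old one is a parameterized reduction. About the class W[1] we need only that W[1]-hardness is passed along such reductions and that a W[1]-hard problem lies in FPT only if $\mathrm{FPT}=\mathrm{W}[1]$. The class W[P] has a machine characterization \cite{CFG,FG}: a problem is in W[P] if and only if a nondeterministic machine decides it in at most $\varphi(\kappa)\,|x|^{O(1)}$ steps, of which at most $\psi(\kappa)\log|x|$ are nondeterministic, for computable $\varphi$ and $\psi$. The \emph{Exponential Time Hypothesis} (ETH) asserts that for some $\gamma>0$ the satisfiability of 3-CNF formulas in $\nu$ variables cannot be decided in time $O(2^{\gamma\nu})$. We use it only through the following theorem.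

\begin{theorem}[Marx {\cite[Cor.~6.3]{Marx}}]\label{thm:marx}
If PSI can be solved in time $\varphi(H)\,|V(F)|^{o(m/\log m)}$, where $m=|E(H)|$, then ETH fails.
\end{theorem}

\section{Two layers that make the same choice}\label{sec:toy}

A schedule can choose an element of a set $V$ as follows. Take a \emph{layer} $L$, a copy of $V$ with a blocker on each vertex, and two vertices $y,z$ adjacent to all of $L$. A destined robot on $y$, the \emph{probe}, has to reach $z$. By Lemma~\ref{lem:basic}(b) some blocker of $L$ must move, and a tight budget allows only one. The vertex that it leaves is the chosen element. The chosen vertex $u_i$ of a class takes part in several adjacency tests, so we need several layers for one class, and they must choose the same element. The way to enforce this is to ask where the blocker can go.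

Let $V$ be a finite nonempty set and let $\Gamma(V)$ be the following instance (Figure~\ref{fig:toy}). For $a\in\{1,2\}$ there is a layer $L_a=\{u^a:u\in V\}$ occupied by blockers, and vertices $y_a,z_a$ adjacent to all of $L_a$; the probe $[y_a]$ has destination $z_a$, which is empty. For $u\in V$ there is a \emph{gate} $g_u$, occupied by a blocker and adjacent to $u^1$ and $u^2$, and a \emph{depot} $D_u$ of two empty vertices adjacent only to $g_u$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small,
 e/.style={circle,draw,fill=white,inner sep=2.2pt},
 b/.style={circle,draw,fill=black,inner sep=2.2pt},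
 d/.style={rectangle,draw,fill=gray!50,inner sep=3pt}]
\node[b,label=below:$g_u$] (gu) at (0,1) {};
\node[b,label=above:$g_v$] (gv) at (0,-1) {};
\node[b,label=above:$u^1$] (u1) at (-1.8,1) {};
\node[b,label=below:$v^1$] (v1) at (-1.8,-1) {};
\node[b,label=above:$u^2$] (u2) at (1.8,1) {};
\node[b,label=below:$v^2$] (v2) at (1.8,-1) {};
\node[e,label=right:$z_1$] (z1) at (-1.8,0) {};
\node[e,label=left:$z_2$] (z2) at (1.8,0) {};
\node[d,label=left:$y_1$] (y1) at (-3.2,0) {};
\node[d,label=right:$y_2$] (y2) at (3.2,0) {};
\node[e] (a) at (-0.4,1.7) {}; \node[e,label=right:$D_u$] (b) at (0.4,1.7) {};
\node[e] (c) at (-0.4,-1.7) {}; \node[e,label=right:$D_v$] (d) at (0.4,-1.7) {};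
\draw (u1)--(gu)--(u2) (v1)--(gv)--(v2) (a)--(gu)--(b) (c)--(gv)--(d);
\draw (u1)--(z1)--(v1) (u1)--(y1)--(v1) (u2)--(z2)--(v2) (u2)--(y2)--(v2);
\end{tikzpicture}
\caption{The instance $\Gamma(\{u,v\})$. Black circles hold blockers, white circles are empty, and the gray squares $y_1,y_2$ hold robots with destinations $z_1,z_2$. In five moves both layers must be opened at copies of the same element.}\label{fig:toy}
\end{figure}

\begin{proposition}\label{prop:toy}
The instance $\Gamma(V)$ can be solved in five moves and not in fewer. In every solution with five moves there is $u\in V$ such that the blockers that move are exactly $[g_u]$, $[u^1]$ and $[u^2]$.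
\end{proposition}

\begin{proof}
Five moves suffice: $[g_u]$ goes into $D_u$, $[u^1]$ goes through $g_u$ to the other vertex of $D_u$, $[u^2]$ goes to $g_u$, and then each probe $[y_a]$ goes through $u^a$ to $z_a$.

In any solution both probes move, and by Lemma~\ref{lem:basic}(b) a blocker of $L_a$ moves before the last move of $[y_a]$. These are four forced moves. Consider the first move of a blocker of $L_a$, say from $u^a$. The next vertex on its path is $y_a$, $z_a$ or $g_u$. If it is $y_a$, the probe $[y_a]$ has already moved and its last move is still to come, so it moves twice. If it is $z_a$, the path ends there, because the rest of $L_a$ is occupied, and the blocker must move again to make room for the probe. If it is $g_u$, the blocker $[g_u]$ has moved. Each case costs a move beyond the four, but only in the third case can the two layers share this move. So if no gate blocker moves, there are at least six moves. With at most five moves, exactly one gate blocker $[g_u]$ moves and all else is forced; then both layers are in the third case, and $g_u$ is the only gate that is ever empty.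
\end{proof}

To test an edge $f=\{i,j\}$ of $H$ we take a layer $L_{ij}$ of copies of $V_i$ and a layer $L_{ji}$ of copies of $V_j$, and for each edge $e=uv$ of $F$ between $V_i$ and $V_j$ we join the copies of $u$ and $v$ through a new vertex $b_e$. A destined robot, the \emph{checker}, has to get from one layer to the other. In each layer only one vertex, the \emph{hole}, is ever empty, so the checker should succeed only if the two holes come from adjacent vertices of $F$. Each ordered pair gets its own layer, since with one layer per class a checker could travel from class $i$ to class $j$ through the hole of a third class. Three things can still go wrong.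

\begin{enumerate}
\item The layer vertices acquire new neighbors, and each is a possible exit that avoids the gate. All of them must be occupied when the layer's blocker leaves.
\item An empty gate $g_u$ connects the holes of all layers of its class, and a checker may use it as a detour. The gates must be occupied again before any checker moves.
\item Vacated vertices are new parking space. In $\Gamma(V)$, let $[g_u]$ and $[u^1]$ fill $D_u$ and let $[y_1]$ move; then $[u^2]$ can go through $g_u$ and stop on $u^1$. This also solves $\Gamma(V)$ in five moves, and it leaves the gate empty.
\end{enumerate}

One principle deals with all three. Let $T$ be the time at which the last layer is opened. We arrange that every vertex outside the gates and depots is a destination, or is occupied until after $T$, or is used by a move after $T$. A blocker that has only one move and makes it by time $T$ can then stop only on a gate or in a depot, and we make the depots so small that the blockers fill them and the gates exactly. To force moves to happen after $T$ we need a clock, and a row of robots on a path, who can leave only in order, is one.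

\section{The construction}\label{sec:construction}

Let $(H,F)$ be a PSI instance with $m\ge1$; this assumption only excludes a trivial case. An edge $f=\{i,j\}$ of $H$ is always written with $i<j$, and $E_f$ is the set of edges of $F$ between $V_i$ and $V_j$. It gives two \emph{arcs}, the \emph{rising} arc $(i,j)$ of class $i$ and the \emph{falling} arc $(j,i)$ of class $j$; in sub- and superscripts we write $ij$ and $ji$. Let $A_i$ consist of the arcs of class $i$ and two further \emph{plain} indices $(i,\ast_1)$ and $(i,\ast_2)$. Put
\[
\delta_i=|A_i|=\deg_H(i)+2,\qquad A=\bigcup_iA_i=\{a_1,\dots,a_N\},\qquad N=\sum_i\delta_i=2m+2q .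
\]
Let $E(H)=\{f_1,\dots,f_m\}$ and $M=2N+m$. For $a\in A_i$ the layer $L_a=\{u^a:u\in V_i\}$ is a copy of $V_i$, and for $u\in V_i$ the depot $D_u$ is a set of $\delta_i$ vertices. Table~\ref{tab:G} defines the graph $G$ and the robots; Figure~\ref{fig:edge} shows the part that belongs to one edge of $H$. The clock robots on the \emph{line} $w_1w_2\cdots w_M$ form three \emph{rounds}, with destinations
\[
[w_r]\to\pi_{a_r},\quad [w_{N+r}]\to\pi'_{a_r}\quad(1\le r\le N),\qquad [w_{2N+r}]\to x_{f_r}\quad(1\le r\le m).
\]

\begin{table}[ht]
\centering\small
\begin{tabular}{|p{3.1cm}|p{5.6cm}|p{3.1cm}|}
\hline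
vertex & all its neighbors & in state $0$\\
\hline
$g_u$ \ ($u\in V_i$) & $D_u$, and $u^a$ for $a\in A_i$ & gate robot (blocker)\\
each vertex of $D_u$ & $g_u$ & empty\\
$u^a$ \ ($u\in V_i$, $a\in A_i$) & $g_u,y_a,z_a,s_a$; if $a$ is an arc of $f$, also $b_e$ for $e\in E_f$ with $u\in e$; if $a$ is the rising arc of $f$, also $c_f$ & layer robot (blocker)\\
\hline
$y_a$ \ ($a\in A$) & $L_a$, $\pi_a$, $\pi'_a$, $w_1$ & probe $\to z_a$\\
$z_a$ & $L_a$ & empty\\
$s_a$ & $L_a$ & seal $\to y_a$\\
$\pi_a$, $\pi'_a$ & $y_a$ & empty\\
\hline
$w_r$ \ ($1\le r\le M$) & $w_{r-1},w_{r+1}$ where they exist; for $r=1$ also all $y_a$ & clock robot (destined)\\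
\hline
$b_e$ \ ($e=uv\in E_f$, $u\in V_i$, $v\in V_j$) & $u^{ij}$, $v^{ji}$, $x_f$ & edge robot (blocker)\\
$x_f$ \ ($f=\{i,j\}$) & $b_e$ for $e\in E_f$ & empty\\
$c_f$ \ ($f=\{i,j\}$) & $L_{ij}$ & checker $\to s_{ji}$\\
\hline
\end{tabular}
\caption{The vertices of $G$, their neighbors and their robots; an arrow gives the destination.}\label{tab:G}
\end{table}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,font=\small,
 e/.style={circle,draw,fill=white,inner sep=2.2pt},
 b/.style={circle,draw,fill=black,inner sep=2.2pt},
 d/.style={rectangle,draw,fill=gray!50,inner sep=3pt}]
\node[b,label=above left:$u^{ij}$] (u) at (0,1.2) {};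
\node[b,label=below left:$u'^{\,ij}$] (U) at (0,-1.2) {};
\node[b,label=above right:$v^{ji}$] (v) at (6,1.2) {};
\node[b,label=below right:$v'^{\,ji}$] (V) at (6,-1.2) {};
\node[b,label=above:$b_{uv}$] (b) at (3,1.2) {};
\node[b,label=below:$b_{u'v'}$] (B) at (3,-1.2) {};
\node[e,label=right:$x_f$] (x) at (3,0) {};
\node[d,label=right:$c_f$] (c) at (1.2,0) {};
\node[e,label=left:$z_{ij}$] (z) at (0,0) {}; \node[e,label=left:$z_{ji}$] (Z) at (6,0) {};
\node[d,label=left:$y_{ij}$] (y) at (-1.3,0) {}; \node[d,label=right:$y_{ji}$] (Y) at (7.3,0) {};
\node[d,label=left:$s_{ij}$] (s) at (-2.7,0) {}; \node[d,label=right:$s_{ji}$] (S) at (8.7,0) {};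
\node[b,label=right:$g_u$] (g1) at (0,2) {}; \node[b,label=right:$g_{u'}$] (g2) at (0,-2) {};
\node[b,label=left:$g_v$] (g3) at (6,2) {}; \node[b,label=left:$g_{v'}$] (g4) at (6,-2) {};
\draw (g1)--(u)--(z)--(U)--(g2) (g3)--(v)--(Z)--(V)--(g4) (b)--(x)--(B);
\draw (u)--(y)--(U) (u)--(s)--(U) (v)--(Y)--(V) (S)--(V)--(B)--(U)--(c);
\draw[ultra thick] (c)--(u)--(b)--(v)--(S);
\end{tikzpicture}
\caption{The layers $L_{ij}$ (left) and $L_{ji}$ (right) for an edge $f=\{i,j\}$ of $H$, with $V_i=\{u,u'\}$, $V_j=\{v,v'\}$ and $E_f=\{uv,u'v'\}$. Black circles hold blockers, gray squares hold destined robots, white circles are empty. The thick path is the move of the checker when $u$ and $v$ are chosen. The depots, the other layers at the gates, and the neighbors $w_1,\pi,\pi'$ of $y_{ij}$ and $y_{ji}$ are not drawn.}\label{fig:edge}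
\end{figure}

The new parts serve the principle of Section~\ref{sec:toy}. The edge robots close the vertices $b_e$ as exits from the layers. The seal $[s_a]$ must pass through the hole of $L_a$ and stop on $y_a$, which reserves the two vertices that were free parking in $\Gamma(V)$. The first round of the clock passes through every $y_a$ and so certifies that every layer is open; the second round passes through every $y_a$ again and so holds the seals back; the third round forces one edge robot per edge of $H$ to move and reserves the vertex that it leaves. The checker's destination is the start of a seal, so the checker moves late.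

The destinations $z_a,y_a,\pi_a,\pi'_a,x_f,s_{ji}$ are distinct, and no destined robot starts on its destination. There are $N$ probes, $N$ seals, $M=2N+m$ clock robots and $m$ checkers, so $p=4N+2m=10m+8q$. We set
\[
\ell=5N+3m+q=13m+11q .
\]
For $H=K_2$ this gives $N=6$, $M=13$, $p=26$ and $\ell=35$. Counting the rows of Table~\ref{tab:G},
\begin{equation}\label{eq:size}
|V(G)|=\sum_i|V_i|(1+2\delta_i)+5N+M+\sum_f|E_f|+2m ,
\end{equation}
and the instance is built in polynomial time. The graph $G$ is not planar as soon as some class has three vertices, because $y_a,z_a,s_a$ and three vertices of $L_a$ span a $K_{3,3}$.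

\section{From a solution to a schedule}\label{sec:forward}

\begin{proposition}\label{prop:forward}
If $(H,F)$ has a solution, then the CSMP instance has a schedule with $\ell$ moves.
\end{proposition}

\begin{proof}
Let $u_1,\dots,u_q$ be a solution. Put $h_a=u_i^a$ for $a\in A_i$, and $e_f=u_iu_j\in E_f$ for $f=\{i,j\}$; thus $b_{e_f}$ is adjacent to both $h_{ij}$ and $h_{ji}$. The schedule has nine stages; the number of moves is given in parentheses.
\begin{enumerate}
\item Each $[g_{u_i}]$ moves into $D_{u_i}$. ($q$)
\item For each $i$, the $\delta_i$ robots $[h_a]$, $a\in A_i$, move one after another to $g_{u_i}$; the first $\delta_i-1$ continue into the $\delta_i-1$ empty vertices of $D_{u_i}$, and the last stops on $g_{u_i}$. ($N$)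
\item Each probe moves along $y_a,h_a,z_a$. ($N$)
\item The robots $[w_1],\dots,[w_{2N}]$, in this order, move along $w_r,\dots,w_1,y_a$ to their destinations $\pi_a$ or $\pi'_a$. ($2N$)
\item For each $a$ that is not a falling arc, the seal moves along $s_a,h_a,y_a$. ($N-m$)
\item For each $f=\{i,j\}$, the edge robot $[b_{e_f}]$ moves along $b_{e_f},h_{ij},s_{ij}$. ($m$)
\item The robots $[w_{2N+1}],\dots,[w_M]$ move in this order; the one with destination $x_f$ goes down the line to $w_1$ and then along $y_{ji},h_{ji},b_{e_f},x_f$. ($m$)
\item For each $f$, the seal $[s_{ji}]$ moves along $s_{ji},h_{ji},y_{ji}$. ($m$)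
\item For each $f$, the checker moves along $c_f,h_{ij},b_{e_f},h_{ji},s_{ji}$. ($m$)
\end{enumerate}
All paths are free. The vertices $h_a$ are empty after stage 2, and no later move ends on one. When $[w_r]$ moves, $w_{r-1},\dots,w_1$ have been vacated, and no move ends on the line. Each $y_a$ is vacated in stage 3 and stays empty until its seal arrives, which is in stage 5, after its last use in stage 4, or, for a falling arc, in stage 8, after its last use in stage 7. The vertex $s_{ij}$ needed in stage 6 is vacated in stage 5, and $s_{ji}$, needed in stage 9, in stage 8. The vertex $b_{e_f}$ is vacated in stage 6 and no move ends on it. Each of $z_a,\pi_a,\pi'_a,x_f$ is empty until its destined robot arrives. Every destined robot moves once, to its destination, and the number of moves is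
\[
q+N+N+2N+(N-m)+4m=q+5N+3m=\ell.\qedhere
\]
\end{proof}

\section{From a schedule to a solution}\label{sec:backward}

Fix a schedule with at most $\ell$ moves that solves the CSMP instance. A priori its robots may move many times and stop anywhere. We first show by counting that every robot moves at most once, then order the moves in time, then show that the gates close, and finally read off a solution.

\subsection{Counting moves}

Let $n(R)$ be the number of moves of a robot $R$. Let $n(L_a)$ be the total number of moves of the robots that start in $L_a$, and $n(E_f)$ the total number of moves of the edge robots $[b_e]$, $e\in E_f$.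

\begin{lemma}\label{lem:forced}
Every destined robot moves. For every $a\in A$, some robot of $L_a$ moves before the last move of the probe $[y_a]$. For every $f\in E(H)$, some edge robot $[b_e]$ with $e\in E_f$ moves.
\end{lemma}

\begin{proof}
No destined robot starts on its destination, so it moves, and its last move ends there. Apply Lemma~\ref{lem:basic}(b) to the last move of $[y_a]$, which ends at $z_a$, and to the last move of the clock robot with destination $x_f$.
\end{proof}

These are $p+N+m=5N+3m=\ell-q$ forced moves. Every robot is destined, a layer robot, an edge robot or a gate robot, so the number of moves equals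
\begin{equation}\label{eq:count}
(\ell-q)+\sum_{R\ \mathrm{destined}}\bigl(n(R)-1\bigr)+\sum_{a}\bigl(n(L_a)-1\bigr)+\sum_f\bigl(n(E_f)-1\bigr)+\sum_{u}n([g_u]),
\end{equation}
and all terms of the four sums are nonnegative. We call them \emph{surplus terms}; their total is at most $q$. The intended use of the surplus is one gate move per class. To show that no other use is possible we look only at the plain layers: a vertex of an arc layer has neighbors $b_e$ and $c_f$, about which we know nothing yet, while a plain layer is nearly that of $\Gamma(V)$. For each class $i$ collect the surplus terms
\[
\varepsilon_i=\sum_{u\in V_i}n([g_u])+\sum_{a\in\{(i,\ast_1),(i,\ast_2)\}}\Bigl[\bigl(n([y_a])-1\bigr)+\bigl(n(L_a)-1\bigr)\Bigr].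
\]
No term occurs in two of the $\varepsilon_i$, so $\sum_i\varepsilon_i\le q$.

\begin{lemma}\label{lem:plain}
If no gate robot of class $i$ moves, then $\varepsilon_i\ge2$. Hence $\varepsilon_i\ge1$ always.
\end{lemma}

\begin{proof}
Let $a$ be a plain index of class $i$, and consider the first move of a robot of $L_a$, which exists by Lemma~\ref{lem:forced}. Say it starts at $u^a$. Until then all of $L_a$ is occupied. The second vertex of the path is an empty vertex among $g_u,s_a,y_a,z_a$. The gate $g_u$ is occupied by assumption. The vertex $s_a$ is occupied, since the seal cannot have moved while all its neighbors were occupied. If the second vertex is $y_a$, the probe has already moved, and by Lemma~\ref{lem:forced} its last move comes later, so $n([y_a])\ge2$. If it is $z_a$, the path ends there, since $L_a\setminus\{u^a\}$ is occupied; as $z_a$ finally holds the probe, $[u^a]$ moves again and $n(L_a)\ge2$. So each of the two plain indices contributes at least $1$ to $\varepsilon_i$.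
\end{proof}

With a single plain layer per class, keeping the gates shut would have a lower bound of one surplus move, the same as opening a gate, and the count could not tell the two apart.

\begin{proposition}[rigidity]\label{prop:rigid}
In each class $i$ exactly one gate robot $[g_{u_i}]$ moves. In each layer $L_a$ exactly one robot $[h_a]$ moves. For each $f$ exactly one edge robot $[b_{e_f}]$ with $e_f\in E_f$ moves. Each of these robots moves exactly once, and each destined robot moves exactly once, from its start to its destination.
\end{proposition}

\begin{proof}
The surplus terms add up to at most $q$, and $\varepsilon_i\ge1$ for each of the $q$ classes. So $\varepsilon_i=1$ for all $i$, and all surplus terms outside the $\varepsilon_i$ vanish. Since $\varepsilon_i<2$, a gate robot of class $i$ moves by Lemma~\ref{lem:plain}. This move accounts for all of $\varepsilon_i$, so the other terms of $\varepsilon_i$ vanish too.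
\end{proof}

This defines $u_i\in V_i$, the \emph{hole} $h_a\in L_a$ and the edge $e_f\in E_f$. We shall prove $h_a=u_i^a$ for $a\in A_i$ and then $e_f=u_iu_j$. A vertex is \emph{frozen} if its robot never moves; it is occupied in all states. The frozen vertices are those of $L_a\setminus\{h_a\}$, the gates $g_u$ with $u\notin\{u_1,\dots,u_q\}$, and the vertices $b_e$ with $e\in E_f\setminus\{e_f\}$. For every other vertex $v$ occupied in state $0$, let $\theta(v)$ be the time of the unique move of $[v]$. By Lemma~\ref{lem:basic}(a), $v$ is occupied in all states before $\theta(v)$. Put
\[
T=\max_{a\in A}\theta(h_a).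
\]

\subsection{The clock}

\begin{lemma}\label{lem:clock}
\begin{enumerate}
\item[(a)] $\theta(h_a)<\theta(y_a)$ for all $a\in A$.
\item[(b)] $\theta(w_1)<\dots<\theta(w_M)$, the move of $[w_r]$ uses $w_{r-1},\dots,w_1$, and $\theta(w_r)>T$ for all $r>N$.
\item[(c)] $\theta(s_a)>T$ for all $a\in A$, and the move of $[s_a]$ uses $h_a$.
\item[(d)] $\theta(c_f)>\theta(s_{ji})>T$ for all $f=\{i,j\}\in E(H)$.
\item[(e)] For each $f$, a move after time $T$ uses $b_{e_f}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is Lemma~\ref{lem:forced}, since $[h_a]$ is the only robot of $L_a$ that moves and the probe moves once.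

(b) The destination of $[w_r]$ is not on the line, and the line is attached to the rest of $G$ only at $w_1$. So the path uses $w_{r-1},\dots,w_1$, and $\theta(w_{r-1})<\theta(w_r)$ by Lemma~\ref{lem:basic}(a). For $r\le N$ the move of $[w_r]$ uses $y_{a_r}$, the only neighbor of $\pi_{a_r}$, so $\theta(w_r)>\theta(y_{a_r})>\theta(h_{a_r})$. Hence for $r'>N$ we have $\theta(w_{r'})>\theta(w_r)>\theta(h_{a_r})$ for every $r\le N$, that is, $\theta(w_{r'})>T$.

(c) Let $a=a_r$. The move of $[w_{N+r}]$ uses $y_a$, the only neighbor of $\pi'_a$. The only move of the seal ends at $y_a$, so by Lemma~\ref{lem:basic}(c) it comes later: $\theta(s_a)>\theta(w_{N+r})>T$. The second vertex of the seal's path is an empty vertex of $L_a$, and only $h_a$ is not frozen.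

(d) The checker's move uses its destination $s_{ji}$; apply Lemma~\ref{lem:basic}(a) and part (c).

(e) Let $f=f_r$. The move of $[w_{2N+r}]$ comes after $T$ by (b). It enters $x_f$ from an empty vertex $b_e$ with $e\in E_f$, and only $b_{e_f}$ is not frozen.
\end{proof}

The second round is what makes (c) true. The first round alone gives $\theta(s_{a_r})>\theta(w_r)>\theta(h_{a_{r'}})$ only for $r'\le r$, so it places a seal after the opening of the earlier layers but not of all layers.

\subsection{The gates close at time $T$}

Let $P=\bigcup_i\bigl(D_{u_i}\cup\{g_{u_i}\}\bigr)$ be the parking space at the chosen gates; $|P|=\sum_i(\delta_i+1)=N+q$.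

\begin{lemma}\label{lem:park}
If a blocker moves at a time $\le T$, its move ends at a vertex of $P$, where it stays.
\end{lemma}

\begin{proof}
Let $\rho$ be the blocker and $v$ the end of its move. By Proposition~\ref{prop:rigid}, $\rho$ stays on $v$. So $v$ is not a destination, $v$ is empty in some state before $T$, and by Lemma~\ref{lem:basic}(c) no move after time $T$ uses $v$. We go through Table~\ref{tab:G}.
\begin{itemize}
\item The vertices $y_a,z_a,\pi_a,\pi'_a,x_f$ are destinations.
\item The vertices $s_a$, $c_f$ and $w_M$ are occupied until after $T$, by Lemma~\ref{lem:clock}(c), (d), (b); note that $M>N$.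
\item The vertices $w_r$ with $r<M$ are used by $[w_M]$ after $T$.
\item A vertex of $L_a$ is frozen or is $h_a$, which is used after $T$ by Lemma~\ref{lem:clock}(c).
\item A vertex $b_e$ with $e\in E_f$ is frozen or is $b_{e_f}$, which is used after $T$ by Lemma~\ref{lem:clock}(e).
\item For $u\notin\{u_1,\dots,u_q\}$ the gate $g_u$ is frozen, and a move into $D_u$ would come after a move of $[g_u]$ or be a move of $[g_u]$, by Lemma~\ref{lem:basic}(b).
\end{itemize}
Only the vertices of $P$ remain.
\end{proof}

\begin{lemma}\label{lem:closed}
No edge robot moves at a time $\le T$. In state $T$ and all later states, every vertex of $P$ is occupied; in particular, every gate of $G$ is occupied.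
\end{lemma}

\begin{proof}
In state $T$ the $N$ robots $[h_a]$ have moved, so they stand in $P$ by Lemma~\ref{lem:park}. Each $[g_{u_i}]$ stands in $P$ as well: by Lemma~\ref{lem:park} if it has moved, and on $g_{u_i}$ if not. These are $N+q=|P|$ robots, so they fill $P$. An edge robot that had moved by time $T$ would be one more robot in $P$, which is impossible. If $[g_{u_i}]$ had not moved by time $T$, then by Lemma~\ref{lem:basic}(b) no robot could have entered $D_{u_i}$, and these $\delta_i\ge2$ vertices of $P$ would be empty in state $T$. So all $N+q$ robots in $P$ have made their only move, and they stay. The gates outside $P$ are frozen.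
\end{proof}

The exact size $|D_u|=\delta_i$ is used here. With smaller depots the $N+q$ robots would not fit into $P$ and no schedule would exist. With larger depots $g_{u_j}$ could stay empty, and the path
\[
c_f,\ h_{ij},\ y_{ij},\ w_1,\ y_a,\ u_j^a,\ g_{u_j},\ u_j^{ji},\ s_{ji}\qquad(a\text{ a plain index of class }j)
\]
shows how a checker could then reach its destination without using any vertex $b_e$.

\subsection{Consistency and adjacency}

All exits of an arc layer other than the gate are now known to be shut when its blocker leaves, and the argument of Proposition~\ref{prop:toy} extends to every layer.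

\begin{lemma}\label{lem:consistent}
$h_a=u_i^a$ for all $a\in A_i$.
\end{lemma}

\begin{proof}
Let $h_a=u^a$ with $u\in V_i$, and consider the move of $[h_a]$, at time $\theta(h_a)\le T$. The second vertex of its path is an empty neighbor of $u^a$. The vertex $y_a$ is occupied by Lemma~\ref{lem:clock}(a) and $s_a$ by Lemma~\ref{lem:clock}(c). If $a$ is an arc of $f$, the neighbors $b_e$ are occupied by Lemma~\ref{lem:closed}, and $c_f$, if it is a neighbor, by Lemma~\ref{lem:clock}(d). If the second vertex were $z_a$, the path would end there, because $L_a\setminus\{h_a\}$ is frozen; this contradicts Lemma~\ref{lem:park}. So the second vertex is $g_u$. Then $g_u$ is not frozen, and $u=u_i$.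
\end{proof}

\begin{lemma}\label{lem:adjacent}
$u_iu_j\in E(F)$ for every $f=\{i,j\}\in E(H)$.
\end{lemma}

\begin{proof}
Consider the move of the checker from $c_f$ to $s_{ji}$. By Lemma~\ref{lem:clock}(d) it comes after time $T$ and after the move of the seal $[s_{ji}]$. So all gates are occupied by Lemma~\ref{lem:closed}, and $y_{ji}$ is occupied by the seal. We trace the path backwards from $s_{ji}$; every vertex on it other than $c_f$ is empty, hence not frozen.

The vertex before $s_{ji}$ lies in $L_{ji}$, so it is $h_{ji}$, which equals $u_j^{ji}$ by Lemma~\ref{lem:consistent}. Since $(j,i)$ is a falling arc, the neighbors of $h_{ji}$ are $g_{u_j},y_{ji},z_{ji},s_{ji}$ and the vertices $b_e$ with $e\in E_f$, $u_j\in e$; the start $c_f$ is not among them. The vertex before $h_{ji}$ is not $g_{u_j}$ or $y_{ji}$, which are occupied, and not $s_{ji}$, which is already on the path. It is not $z_{ji}$, for the vertex before $z_{ji}$ would lie in $L_{ji}\setminus\{h_{ji}\}$, which is frozen. So it is a vertex $b_e$ with $e=uu_j\in E_f$ for some $u\in V_i$, and $e=e_f$ because $b_e$ is not frozen.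

The neighbors of $b_e$ other than $h_{ji}$ are $x_f$ and $u^{ij}$. The vertex before $b_e$ is not $x_f$, for the vertex before $x_f$ would be some $b_{e'}$ with $e'\in E_f\setminus\{e_f\}$, which is frozen. So it is $u^{ij}$, which is therefore not frozen: $u^{ij}=h_{ij}=u_i^{ij}$ by Lemma~\ref{lem:consistent}. Thus $u=u_i$ and $u_iu_j=e\in E(F)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The construction of Section~\ref{sec:construction} runs in polynomial time and has the stated $\ell$ and $p$. A solution of $(H,F)$ gives a schedule by Proposition~\ref{prop:forward}, and a schedule with at most $\ell$ moves gives the solution $u_1,\dots,u_q$ by Lemma~\ref{lem:adjacent}. For $H=K_q$ with $q\ge2$ we have $m=\binom q2$ and $\ell\le\ell+p=23\binom q2+19q$, so this is a parameterized reduction from Multicolored Clique for either parameter.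
\end{proof}

\section{The exponent and membership in W[P]}\label{sec:fine}

\begin{proof}[Proof of Theorem~\ref{thm:fine}]
(a) Suppose that CSMP can be solved in time $\varphi(\ell)\,n^{\alpha(\ell)}$ with $\varphi$ computable and $0\le\alpha(\ell)=o(\ell/\log\ell)$. We solve PSI as follows. The makespan in Theorem~\ref{thm:main} depends on $q$ as well as $m$, so we first bound $q$ by $m$. If some class is empty, answer ``no''. Otherwise delete the isolated vertices of $H$ together with their classes; this changes neither the answer nor $m$. If no edge remains, answer ``yes''. Now $2\le q\le 2m$, and $q\le\nu:=|V(F)|$ because the classes are nonempty. Theorem~\ref{thm:main} gives an equivalent CSMP instance with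
\[
m\le\ell=13m+11q\le 35m .
\]
In \eqref{eq:size} we have $\delta_i\le q+1\le\nu+1$, $N\le\nu(\nu+1)$, $m\le\nu^2$, $M=2N+m$ and $\sum_f|E_f|\le\nu^2$, so $n=O(\nu^2)$ and $n\le\nu^c$ for a constant $c$. The total running time is at most $\varphi'(H)\,\nu^{\beta(m)}$, where $\varphi'$ is computable and $\beta(m)=c'+c\max_{m\le\ell\le35m}\alpha(\ell)$ for a constant $c'$. Let $\eta(m)=\sup_{\ell\ge m}\alpha(\ell)\log\ell/\ell$, which tends to $0$. For $2\le m\le\ell\le35m$ we have $\alpha(\ell)\le\eta(m)\,\ell/\log\ell\le35\,\eta(m)\,m/\log m$. Hence $\beta(m)=o(m/\log m)$, and ETH fails by Theorem~\ref{thm:marx}.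

(b) The state after a move depends only on the robot and its target vertex, not on the path. Whether a robot on $v$ can move to an empty vertex $v'$ is a reachability test in the graph obtained from $G$ by deleting the occupied vertices other than $v$. In each state there are at most $k(n-k)\le n^2/4$ pairs of a robot and an empty target. Let $n\ge2$. There are at most $(\ell+1)(n^2/4)^\ell$ sequences of at most $\ell$ such pairs, and each is tested in time $(\ell+1)\,n^{O(1)}$. Since $(\ell+1)^2/4^\ell\le1$, the total time is $n^{2\ell+O(1)}$.

(c) For each of $\ell$ steps, guess one bit that says whether the step is skipped and a pair of a robot and a target. This takes $\ell(1+2\lceil\log_2n\rceil)=O(\ell\log n)$ nondeterministic bits. Verify the moves by reachability tests as in (b) and check the final state, in time polynomial in $n$ and $\ell$. By the machine characterization recalled in Section~\ref{sec:prelim}, the problem is in W[P].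
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFG}
Chen, Flum, Grohe, Theoret.\ Comput.\ Sci., 2005.

\bibitem{EGKR}
Eduard Eiben, Robert Ganian, Iyad Kanj, Ramanujan M. Sridharan,
\emph{A Minor-Testing Approach for Coordinated Motion Planning with Sliding Robots},
arXiv:2502.21175 (2025).

\bibitem{FHRV}
Fellows, Hermelin, Rosamond, Vialette, TCS, 2009.

\bibitem{FG}
Flum and Grohe, \emph{Parameterized Complexity Theory}, 2006.

\bibitem{Marx}
Marx, \emph{Can you beat treewidth?}, Theory of Computing 6 (2010).

\bibitem{Pietrzak}
Pietrzak, JCSS, 2003.

\end{thebibliography}
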